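\title{Sections and volumes define the same numerical dimensions}

\begin{abstract}
Let $D$ be an $\mathbb{R}$-Cartier $\mathbb{R}$-divisor on a normal projective variety $X$ of dimension $n$ over an algebraically closed field. One can attach a numerical dimension to $D$ through the growth of $h^0(X,\lfloor mD\rfloor+A)$ as $m\to\infty$, or through the decay of $\operatorname{vol}(D+tA)$ as $t\to0^+$, where $A$ is ample. We prove that the two constructions agree, in the $\limsup$ version and in the $\liminf$ version. The proof compares $h^0(X,\lfloor mD\rfloor+A)$ with $m^n\operatorname{vol}(D+\frac1mA)$ uniformly in $m$. One inequality comes from the lower bound for the degree of a nondegenerate variety, the other from the Cartier operator and reduction to positive characteristic.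
\end{abstract}

\section{Introduction}

Let $X$ be a normal projective variety of dimension $n$ over an algebraically closed field $k$, and let $D$ be an $\mathbb{R}$-Cartier $\mathbb{R}$-divisor on $X$, that is, a finite real combination of Cartier divisors. The growth of $h^0(X,\lfloor mD\rfloor)$ is a fragile measure of the positivity of $D$: on a complex elliptic curve a nontorsion divisor of degree $0$ has $h^0(X,mD)=0$ for all $m\ge1$, while the numerically equivalent divisor $0$ has a section. Such accidents are removed by adding a little ample divisor, and there are two ways to do so.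

The first adds a fixed ample divisor to $mD$ and counts sections. Let $\kappa^{\mathbb{R}}_{\sigma,\sup}(X,D)$ be the supremum of the real numbers $\ell$ such that
\[
\limsup_{m\to\infty}\frac{h^0(X,\lfloor mD\rfloor+A)}{m^{\ell}}>0
\]
for some ample Cartier divisor $A$. The second adds a small multiple of an ample divisor to $D$ and measures the volume
\[
\operatorname{vol}(B)=\limsup_{j\to\infty}\frac{h^0(X,\lfloor jB\rfloor)}{j^n/n!}.
\]
Let $\kappa^{\mathbb{R}}_{\mathrm{vol},\sup}(X,D)$ be the supremum of the real numbers $\ell$ such that
\[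
\limsup_{t\to0^+}\frac{\operatorname{vol}(D+tA)}{t^{\,n-\ell}}>0
\]
for some ample Cartier divisor $A$. In both cases the supremum of the empty set is $-\infty$. Replacing the outer $\limsup$ by $\liminf$ defines $\kappa^{\mathbb{R}}_{\sigma,\inf}(X,D)$ and $\kappa^{\mathbb{R}}_{\mathrm{vol},\inf}(X,D)$. Recall that $D$ is \emph{pseudo-effective} if its numerical class is a limit of classes of effective $\mathbb{R}$-Cartier $\mathbb{R}$-divisors. The following question is posed in \cite{JW}.

\begin{quote}
If $D$ is pseudo-effective, do the equalities $\kappa^{\mathbb{R}}_{\sigma,\sup}(X,D)=\kappa^{\mathbb{R}}_{\mathrm{vol},\sup}(X,D)$ and $\kappa^{\mathbb{R}}_{\sigma,\inf}(X,D)=\kappa^{\mathbb{R}}_{\mathrm{vol},\inf}(X,D)$ hold?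
\end{quote}

One expects the answer yes. If $h^0$ of a divisor were its volume divided by $n!$, then homogeneity of the volume would give
\[
h^0(X,\lfloor mD\rfloor+A)\approx\frac{\operatorname{vol}(mD+A)}{n!}=\frac{m^n\operatorname{vol}(D+\frac1mA)}{n!},
\]
and with $t=1/m$ the two quotients above would agree up to the factor $n!$.

\begin{example}\label{ex:product}
Let $X=\mathbb{P}^a\times\mathbb{P}^b$ with $a,b\ge1$, let $D$ be the pullback of a hyperplane of $\mathbb{P}^a$, and let $A$ have bidegree $(u,v)$ with $u,v\ge1$. Then $h^0(X,mD+A)=\binom{m+u+a}{a}\binom{v+b}{b}$ has order $m^a$. The bidegree of $\lfloor j(D+tA)\rfloor$ is $(j(1+tu),jtv)$ up to a bounded error, so $\operatorname{vol}(D+tA)=\binom{n}{a}(1+tu)^a(tv)^b$ has order $t^{\,n-a}$. All four invariants equal $a$.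
\end{example}

The example also shows why the heuristic is not a proof. The volume of $B$ describes $h^0(X,\lfloor jB\rfloor)$ for a fixed $B$ and $j\to\infty$. Here the divisor $B=mD+A$ moves with $m$, and we need $j=1$. An estimate $h^0(X,mD+A)=\operatorname{vol}(mD+A)/n!+O(m^{n-1})$ would be useless, since the main term has order $m^a$ with $a\le n-1$. What is needed is a comparison with a multiplicative error, valid for every $m$. We prove such a comparison, and with it the expected answer; pseudo-effectivity is not needed, and the characteristic is arbitrary.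

\begin{theorem}\label{thm:main}
Let $X$ be a normal projective variety of dimension $n$ over an algebraically closed field, let $D$ be an $\mathbb{R}$-Cartier $\mathbb{R}$-divisor on $X$, and let $\ell\in\mathbb{R}$. Then $\limsup_{m\to\infty}h^0(X,\lfloor mD\rfloor+A)/m^\ell>0$ for some ample Cartier divisor $A$ if and only if $\limsup_{t\to0^+}\operatorname{vol}(D+tA)/t^{\,n-\ell}>0$ for some ample Cartier divisor $A$. The same holds with $\liminf$ in both places. Hence
\[
\kappa^{\mathbb{R}}_{\sigma,\sup}(X,D)=\kappa^{\mathbb{R}}_{\mathrm{vol},\sup}(X,D),\qquad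
\kappa^{\mathbb{R}}_{\sigma,\inf}(X,D)=\kappa^{\mathbb{R}}_{\mathrm{vol},\inf}(X,D).
\]
\end{theorem}

If $n=0$, then $h^0$ and $\operatorname{vol}$ are identically $1$, each condition says $\ell\le0$, and all four invariants are $0$. From now on $n\ge1$.

\begin{theorem}\label{thm:uniform}
Let $X$ and $D$ be as in Theorem~\ref{thm:main}. For every ample Cartier divisor $A$ there is an ample Cartier divisor $A'$ such that for all integers $m\ge1$ and all real $t\in[\frac1{m+1},\frac1m]$,
\begin{align*}
\text{\rm(i)}\quad & h^0(X,\lfloor mD\rfloor+A)\le m^n\operatorname{vol}(D+tA'),\\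
\text{\rm(ii)}\quad & m^n\operatorname{vol}(D+tA)\le(n!)^2\,h^0(X,\lfloor mD\rfloor+A').
\end{align*}
\end{theorem}

The change from $A$ to $A'$ costs nothing, because the invariants ask only for \emph{some} ample divisor, and it cannot be avoided.

\begin{example}\label{ex:rounding}
Let $X=\mathbb{P}^1$, let $D=\alpha(x_1-x_2+x_3-x_4)$ with $\alpha$ irrational and $x_1,\dots,x_4$ distinct points, and let $A$ be a point. Then $\deg\lfloor mD\rfloor=2(\lfloor m\alpha\rfloor+\lfloor-m\alpha\rfloor)=-2$, so $h^0(X,\lfloor mD\rfloor+A)=0$ for all $m\ge1$, while $\operatorname{vol}(D+tA)=t$. So (ii) fails for $A'=A$, whatever the constant.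
\end{example}

Behind Theorem~\ref{thm:uniform} stand two inequalities for a single divisor. Their cleanest form is the following.

\begin{theorem}\label{thm:sharp}
Let $X$ be a normal projective variety of dimension $n$ over an algebraically closed field $k$, let $H$ be a very ample and $L$ an arbitrary Cartier divisor on $X$.
\begin{enumerate}
\item[\rm(1)] $h^0(X,L)\le\operatorname{vol}(L+H)$.
\item[\rm(2)] If $X$ is smooth and $\operatorname{char}k=0$, then $\operatorname{vol}(L)\le n!\,h^0(X,K_X+L+(n+1)H)$.
\end{enumerate}
The constants $1$ and $n!$ are optimal.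
\end{theorem}

The point is that the corrections $H$ and $K_X+(n+1)H$ do not depend on $L$, so one may take $L=mD+A$ and absorb them into $A'$. Inequality (1) passes from sections of $L$ to sections of its multiples, which one does by multiplying sections (Section~\ref{sec:lower}). Inequality (2) goes the other way, from sections of $qL$ to sections of $L$ itself. In characteristic $p$ the Cartier operator is a map in this direction when $q$ is a power of $p$ (Section~\ref{sec:cartier}), and characteristic $0$ follows by reduction modulo $p$ (Section~\ref{sec:zero}). The proofs of Theorems~\ref{thm:main} and~\ref{thm:uniform} use the volume only through its definition as a $\limsup$; neither homogeneity nor the existence of the limit is assumed.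

\section{Sections of $\mathbb{R}$-divisors}\label{sec:conv}

Varieties are integral. Throughout, $X$ is a normal projective variety of dimension $n\ge1$ over $k$, with function field $K$. An \emph{$\mathbb{R}$-divisor} is a finite real combination of prime Weil divisors; inequalities, $\lfloor\cdot\rfloor$ and $\lceil\cdot\rceil$ are taken coefficientwise. To avoid carrying round-downs we put, for an $\mathbb{R}$-divisor $B$,
\[
H^0(B)=\{f\in K^*:\operatorname{div}f+B\ge0\}\cup\{0\},\qquad h^0(B)=\dim_kH^0(B).
\]
Since $\operatorname{div}f$ has integer coefficients, $H^0(B)=H^0(X,\mathcal{O}_X(\lfloor B\rfloor))$, which has finite dimension because $\mathcal{O}_X(\lfloor B\rfloor)$ is coherent. In particular $h^0(X,\lfloor mD\rfloor+A)=h^0(mD+A)$ for integral $A$, and $\operatorname{vol}(B)=\limsup_jn!\,h^0(jB)/j^n$; we use this formula for every $\mathbb{R}$-divisor $B$. The definition gives four rules.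
\begin{enumerate}
\item[(S1)] If $B\le B'$, then $H^0(B)\subset H^0(B')$ and $\operatorname{vol}(B)\le\operatorname{vol}(B')$.
\item[(S2)] $H^0(B)\cdot H^0(B')\subset H^0(B+B')$.
\item[(S3)] If $H^0(B')\ne0$, then $h^0(B)\le h^0(B+B')$: multiply by a nonzero $g\in H^0(B')$.
\item[(S4)] $h^0(B+\operatorname{div}g)=h^0(B)$ for $g\in K^*$: multiply by $g$.
\end{enumerate}

We use Serre's theorem in this form: if $W$ is a Weil divisor and $H$ is an ample Cartier divisor, then $\mathcal{O}_X(W+jH)=\mathcal{O}_X(W)\otimes\mathcal{O}_X(jH)$ is globally generated for $j\gg0$; in particular $H^0(W+jH)\ne0$. If $H$ is very ample, a basis of $H^0(H)$ embeds $X$ in $\mathbb{P}^{h^0(H)-1}$. Hence $h^0(H)\ge n+1$, and the quotients $\rho/\rho'$ of nonzero elements of $H^0(H)$ generate $K$ over $k$.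

The next lemma is the tool for absorbing corrections into $A'$.

\begin{lemma}\label{lem:dominate}
For every Weil divisor $W$ on $X$ there is an effective very ample Cartier divisor $P$ with $P\ge W$.
\end{lemma}

\begin{proof}
Dropping the components with negative coefficient, we may assume $W\ge0$. Let $H_0$ be an ample Cartier divisor. For $j\gg0$ the divisor $jH_0$ is very ample, and there is $f\in K^*$ with $\operatorname{div}f+jH_0-W\ge0$. Put $P=jH_0+\operatorname{div}f$.
\end{proof}

It is enough to prove parts (i) and (ii) of Theorem~\ref{thm:uniform} with two different divisors $A'$. Indeed, Lemma~\ref{lem:dominate}, applied to their coefficientwise maximum, gives one ample Cartier divisor above both, and by (S1) the right-hand sides of (i) and (ii) do not decrease when $A'$ grows.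

\section{From the uniform comparison to growth rates}\label{sec:rates}

Since Theorem~\ref{thm:uniform} is uniform in $m$ and $t$, it compares the two growth functions themselves, not only their polynomial exponents.

\begin{proposition}\label{prop:rates}
Let $D$ be an $\mathbb{R}$-Cartier $\mathbb{R}$-divisor on $X$. Let $\varphi\colon[1,\infty)\to(0,\infty)$ satisfy $c^{-1}\varphi(\lfloor s\rfloor)\le\varphi(s)\le c\,\varphi(\lfloor s\rfloor)$ for some $c>0$ and all $s$. Put
\[
G_A(m)=\frac{h^0(mD+A)}{\varphi(m)},\qquad F_A(t)=\frac{\operatorname{vol}(D+tA)}{t^n\varphi(1/t)}.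
\]
Then $\limsup_mG_A(m)>0$ for some ample Cartier divisor $A$ if and only if $\limsup_{t\to0^+}F_A(t)>0$ for some ample Cartier divisor $A$. The same holds with $\liminf$ in both places, and with ``$>0$'' replaced by ``$=\infty$''.
\end{proposition}

\begin{proof}[Proof, assuming Theorem~\ref{thm:uniform}]
Given $A$, take $A'$ as in Theorem~\ref{thm:uniform}. Let $t\in(0,1]$ and $m=\lfloor1/t\rfloor$. Then $t\in(\frac1{m+1},\frac1m]$ and $\frac12<mt\le1$. Dividing (i) and (ii) by $(mt)^n\varphi(1/t)$ gives
\[
F_{A'}(t)\ge\frac{h^0(mD+A)}{(mt)^n\varphi(1/t)}\ge c^{-1}G_A(m),\qquad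
F_A(t)\le\frac{(n!)^2h^0(mD+A')}{(mt)^n\varphi(1/t)}\le C\,G_{A'}(m)
\]
with $C=2^nc\,(n!)^2$. As $t\to0^+$ we have $m\to\infty$; this gives $\liminf_tF_{A'}\ge c^{-1}\liminf_mG_A$ and $\limsup_tF_A\le C\limsup_mG_{A'}$. Every $m$ occurs, at $t=1/m$; this gives $\limsup_tF_{A'}\ge c^{-1}\limsup_mG_A$ and $\liminf_tF_A\le C\liminf_mG_{A'}$. The four inequalities contain all the claims.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Theorem~\ref{thm:uniform}]
Take $\varphi(s)=s^\ell$. Since $s/\lfloor s\rfloor\in[1,2)$, the constant $c=2^{|\ell|}$ works, and $t^n\varphi(1/t)=t^{\,n-\ell}$. So the invariants on the two sides are suprema of the same sets of real numbers.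
\end{proof}

\begin{remark}
If $D$ is not pseudo-effective, all four invariants are $-\infty$. Otherwise, for some ample $A$, either $h^0(mD+A)\ne0$ for infinitely many $m$, or $\operatorname{vol}(D+tA)>0$ for a sequence $t\to0^+$. In the first case $D+\frac1mA+\frac1m\operatorname{div}f\ge0$ for some $f$; in the second $D+tA+\frac1j\operatorname{div}f\ge0$ for some $j$ and $f$. Either way the class of $D$ is a limit of classes of effective $\mathbb{R}$-Cartier $\mathbb{R}$-divisors.
\end{remark}

\section{Sections force volume}\label{sec:lower}

Let $V=H^0(B)\ne0$. Products of $i$ elements of $V$ lie in $H^0(iB)$, but there may be too few of them to give volume: the divisor $D$ of Example~\ref{ex:product} has $a+1$ sections and volume $0$, because its sections only see the factor $\mathbb{P}^a$. Multiplying $V$ by the sections of a very ample $H$ repairs this. The resulting space $W$ defines a birational map of $X$, and it is large by the following lemma.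

\begin{lemma}[Hopf's lemma]\label{lem:hopf}
Let $V,R\subset K$ be nonzero finite-dimensional $k$-subspaces, and let $W$ be the span of the products $v\rho$ with $v\in V$, $\rho\in R$. Then $\dim W\ge\dim V+\dim R-1$.
\end{lemma}

\begin{proof}
Put $a=\dim V$, $b=\dim R$, and let $N$ be the kernel of the multiplication map $V\otimes R\to K$, so $\dim W=ab-\dim N$. If $N=0$, use $(a-1)(b-1)\ge0$. Suppose $N\ne0$. Since $K$ is a field, $N$ contains no nonzero $v\otimes\rho$; that is, $\mathbb{P}(N)$ is disjoint from the Segre variety $\mathbb{P}(V)\times\mathbb{P}(R)\subset\mathbb{P}(V\otimes R)$. Two subvarieties of a projective space over an algebraically closed field meet if their dimensions add up to at least the dimension of the space. Hence $(\dim N-1)+(a+b-2)<ab-1$, which is $ab-\dim N\ge a+b-1$.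
\end{proof}

On a curve this lemma is the whole argument. Let $n=1$, let $h=\dim V$, let $R=H^0(H)$, and let $W^i$ be the span of the products of $i$ elements of $W$. Then $\dim W\ge h+1$, and applying the lemma to $W^{i-1}$ and $W$ gives $\dim W^i\ge ih+1$ by induction. As $W^i\subset H^0(i(B+H))$, we get $\operatorname{vol}(B+H)\ge h$. For $n\ge2$ linear growth is not enough. The growth of $\dim W^i$ is then governed by the degree of the image of $X$, for which there is a classical bound; see \cite{GH} and compare \cite{Ha}. We recall a proof that works in every characteristic. A subvariety of $\mathbb{P}^N$ is \emph{nondegenerate} if it lies in no hyperplane.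

\begin{lemma}\label{lem:degree}
A nondegenerate subvariety $Z\subset\mathbb{P}^N$ of dimension $n\ge1$ has $\deg Z\ge N-n+1$.
\end{lemma}

\begin{proof}
Induct on $N-n$. If $N=n$, then $Z=\mathbb{P}^N$. Let $N>n$. Then $Z$ is not a linear space, so there are points $z_0\ne z_1$ of $Z$ whose joining line is not contained in $Z$. Let $\pi\colon Z\setminus\{z_0\}\to\mathbb{P}^{N-1}$ be the projection from $z_0$, and let $Z'$ be the closure of its image. The fiber through $z_1$ is finite, so $\dim Z'=n$, and the fibers over a dense open set $Z'_0\subset Z'$ are finite and nonempty. A hyperplane containing $Z'$ would give a hyperplane through $z_0$ containing $Z$, so $Z'$ is nondegenerate. A general linear space $\Lambda'\subset\mathbb{P}^{N-1}$ of codimension $n$ meets $Z'$ in $\deg Z'$ distinct points, all in $Z'_0$. The cone $\Lambda$ over $\Lambda'$ with vertex $z_0$ therefore meets $Z$ in a finite set with at least $\deg Z'+1$ points. By B\'ezout's theorem, intersecting with a hyperplane does not increase the sum of the degrees of the irreducible components, so $\#(\Lambda\cap Z)\le\deg Z$.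 Hence $\deg Z\ge\deg Z'+1\ge N-n+1$.
\end{proof}

\begin{proposition}\label{prop:lower}
Let $B$ be an $\mathbb{R}$-divisor and $H$ a very ample Cartier divisor on $X$. Then
\[
\liminf_{i\to\infty}\frac{n!\,h^0(i(B+H))}{i^n}\ge h^0(B).
\]
\end{proposition}

\begin{proof}
Let $V=H^0(B)$ and $h=\dim V$; we may assume $h>0$. Let $R=H^0(H)$, let $W$ be the span of $V\cdot R$, and let $r=\dim W$. Lemma~\ref{lem:hopf} and $\dim R\ge n+1$ give $r\ge h+n$. With $W^i$ as above, $W^i\subset H^0(i(B+H))$ by (S2).

The graded ring $\bigoplus_iW^i\tau^i\subset K[\tau]$ is a domain generated in degree $1$, and its degree $1$ part has dimension $r$. So it is the quotient of a polynomial ring in $r$ variables by a homogeneous prime ideal containing no linear form, that is, the homogeneous coordinate ring of a nondegenerate subvariety $Z\subset\mathbb{P}^{r-1}$. The function field of $Z$ consists of the fractions of degree $0$, so $k(Z)\subset K$. It contains $(v\rho)/(v\rho')=\rho/\rho'$ for nonzero $v\in V$ and $\rho,\rho'\in R$, and these generate $K$. Hence $k(Z)=K$ and $\dim Z=n$. Lemma~\ref{lem:degree}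 gives $\deg Z\ge r-n\ge h$. Finally $i\mapsto\dim W^i$ is the Hilbert function of $Z$, so $n!\dim W^i/i^n\to\deg Z$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:uniform}(i)]
By Lemma~\ref{lem:dominate} choose an effective very ample Cartier divisor $P\ge A$, and put $A'=4P$. If $t\ge\frac1{m+1}$, then $tm\ge\frac12$, so $tmA'\ge2P$ and $im(D+tA')\ge i(mD+2P)$ for all $i\ge1$. Restrict the $\limsup$ defining the volume to $j=im$, and apply Proposition~\ref{prop:lower} with $B=mD+P$ and $H=P$:
\[
m^n\operatorname{vol}(D+tA')\ge\limsup_{i\to\infty}\frac{n!\,h^0(i(mD+2P))}{i^n}\ge h^0(mD+P)\ge h^0(mD+A).\qedhere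
\]
\end{proof}

\section{Volume forces sections: the Cartier operator}\label{sec:cartier}

In this section $\operatorname{char}k=p>0$ and $q=p^e$. The Frobenius $f\mapsto f^q$ maps $H^0(B)$ to $H^0(qB)$. We want a map in the opposite direction, which divides pole orders by $q$. Such a map exists on differential forms of top degree.

Let $\Omega=\Omega^n_{K/k}$, a one-dimensional $K$-vector space, and let $U\subset X$ be the smooth locus. Since $X$ is normal, $X\setminus U$ has codimension at least $2$, so $U$ meets every prime divisor and a form $0\ne\eta\in\Omega$ has a divisor $\operatorname{div}\eta$ on $X$. For an $\mathbb{R}$-divisor $E$ put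
\[
\Omega(E)=\{\eta\in\Omega\setminus0:\operatorname{div}\eta+E\ge0\}\cup\{0\}.
\]
If $K_X=\operatorname{div}\eta_0$, then $f\mapsto f\eta_0$ identifies $H^0(K_X+E)$ with $\Omega(E)$. For regular parameters $y_1,\dots,y_n$ at a closed point of $U$ we write $dy=dy_1\wedge\dots\wedge dy_n$, $y^\alpha=y_1^{\alpha_1}\cdots y_n^{\alpha_n}$, $|\alpha|=\sum\alpha_i$ and $\mathbf{1}=(1,\dots,1)$.

The \emph{Cartier operator} \cite{Ca,BK} is a map $C\colon\Omega\to\Omega$ with the following properties.
\begin{enumerate}
\item[(C1)] $C$ is additive, and $C(f^p\eta)=fC(\eta)$ for $f\in K$.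
\item[(C2)] If $\eta$ is regular on an open subset of $U$, then so is $C(\eta)$.
\item[(C3)] $C(d\xi)=0$ for $\xi\in\Omega^{n-1}_{K/k}$, and $C(y^{(p-1)\mathbf{1}}dy)=dy$ for regular parameters $y_1,\dots,y_n$ at any closed point of $U$.
\end{enumerate}
Put $T=C^e$. Then $T(f^q\eta)=fT(\eta)$; in particular $T(c\eta)=c^{1/q}T(\eta)$ for $c\in k$.

We compute $T$ on monomials. Let $\beta\in\{0,\dots,p-1\}^n$. If $\beta_i<p-1$ for some $i$, then $\beta_i+1$ is invertible in $k$, and $y^\beta dy$ is, up to sign, the differential of $(\beta_i+1)^{-1}y_iy^\beta\bigwedge_{j\ne i}dy_j$. So by (C1) and (C3), $C(y^{p\gamma+\beta}dy)$ is $y^\gamma dy$ if $\beta=(p-1)\mathbf{1}$ and $0$ otherwise. In other words, $C$ divides the vector $\alpha+\mathbf{1}$ by $p$ when it can and kills $y^\alpha dy$ when it cannot. Iterating,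
\begin{equation}\label{eq:monomial}
T(y^\alpha dy)=\begin{cases}y^\gamma dy&\text{if }\alpha=q\gamma+(q-1)\mathbf{1}\text{ with }\gamma\in\mathbb{N}^n,\\0&\text{otherwise.}\end{cases}
\end{equation}

\begin{example}\label{ex:line}
Let $X=\mathbb{P}^1$ with affine coordinate $y$, let $H=\infty$ and $B=d\cdot\infty$ with $d\ge0$ an integer. The form $y^a\,dy$ has a pole of order $a+2$ at $\infty$. The space $H^0(qB)$ has the basis $y^a$, $0\le a\le qd$. By \eqref{eq:monomial}, $T$ kills $y^a\,dy$ unless $a\equiv-1\pmod q$, so we first move $a$ into this residue class. Write $a=qc+r$ with $0\le r<q$ and multiply by $y^{q-1-r}$. The form $\eta=y^{qc+q-1}dy$ has a pole of order $qc+q+1\le q(d+2)$, and $T(\eta)=y^c\,dy$ has a pole of order $c+2\le d+2$. We obtain linearly independent elements of $\Omega(B+2H)$, one for each value of $c=\lfloor a/q\rfloor$, and each $c$ comes from at most $q$ values of $a$. Thus $h^0(K_X+B+2H)\ge q^{-1}h^0(qB)$, which reads $d+1\ge d+1/q$.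
\end{example}

In general $H^0(qB)$ has no monomial basis. We replace monomials by leading terms of power series expansions at a smooth point. Two things must then be controlled: the poles of $T(\eta)$ on $X$ and its leading term at the point.

\begin{lemma}\label{lem:poles}
For every $\mathbb{R}$-divisor $E$ we have $T(\Omega(qE))\subset\Omega(\lceil E\rceil)$.
\end{lemma}

\begin{proof}
Let $\eta\in\Omega(qE)$, let $\Gamma$ be a prime divisor with coefficient $b$ in $E$, and let $g$ be a uniformizer of $\mathcal{O}_{X,\Gamma}$. The pole order of $\eta$ along $\Gamma$ is at most $qb\le q\lceil b\rceil$, so $g^{q\lceil b\rceil}\eta$ is regular on an open subset of $U$ that meets $\Gamma$. By (C2) so is $T(g^{q\lceil b\rceil}\eta)=g^{\lceil b\rceil}T(\eta)$.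
\end{proof}

Fix a closed point $x\in U$ with regular parameters $y_1,\dots,y_n$ and maximal ideal $\mathfrak{m}\subset\mathcal{O}_x$. Every $f\in\mathcal{O}_x$ has an expansion $\sum c_\alpha y^\alpha$ in $\widehat{\mathcal{O}}_x=k[[y_1,\dots,y_n]]$, which is nonzero if $f\ne0$. The lexicographic order is a well-order on $\mathbb{N}^n$, so for $f\ne0$ there is a smallest $\alpha$ with $c_\alpha\ne0$; call it $\nu(f)$. The order is compatible with addition, so $\nu(fg)=\nu(f)+\nu(g)$; also $\nu(y^b)=b$, and $\nu(u)=0$ for a unit $u$.

\begin{lemma}\label{lem:leading}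
\begin{enumerate}
\item[\rm(a)] If $V\subset\mathcal{O}_x$ is a finite-dimensional $k$-subspace, then $\nu$ takes exactly $\dim V$ values on $V\setminus0$.
\item[\rm(b)] Let $0\ne f\in\mathcal{O}_x$ with $\nu(f)=qc+(q-1)\mathbf{1}$, $c\in\mathbb{N}^n$, and write $T(f\,dy)=f'dy$. Then $0\ne f'\in\mathcal{O}_x$ and $\nu(f')=c$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Elements with distinct values of $\nu$ are linearly independent: in a nontrivial combination, the smallest leading term that occurs cannot cancel. So there are $s\le\dim V$ values $\alpha_1,\dots,\alpha_s$. The linear map $V\to k^s$, $f\mapsto(c_{\alpha_1},\dots,c_{\alpha_s})$, is injective because $c_{\nu(f)}\ne0$. So $\dim V\le s$.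

(b) By (C2), $f'\in\mathcal{O}_x$. We show that \eqref{eq:monomial} may be applied term by term to the expansion $\sum c_\alpha y^\alpha$ of $f$. Let $M\ge1$. If $|\alpha|=nqM$, then $\alpha_i\ge qM$ for some $i$, so every $g\in\mathfrak{m}^{nqM}$ has the form $\sum_i(y_i^M)^qg_i$ with $g_i\in\mathcal{O}_x$. Then $T(g\,dy)=\sum_iy_i^MT(g_i\,dy)\in\mathfrak{m}^Mdy$. Given $\gamma$, choose $M>|\gamma|$ with $nqM>|q\gamma+(q-1)\mathbf{1}|$, and write $f$ as a polynomial in $y$ of degree less than $nqM$ plus an element of $\mathfrak{m}^{nqM}$. The second summand does not affect the coefficient of $y^\gamma$ in $f'$, so by \eqref{eq:monomial} this coefficient is $(c_{q\gamma+(q-1)\mathbf{1}})^{1/q}$. The map $\gamma\mapsto q\gamma+(q-1)\mathbf{1}$ preserves the lexicographic order. Hence the coefficient is $0$ for $\gamma<c$ and nonzero for $\gamma=c$.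
\end{proof}

To imitate Example~\ref{ex:line} we need parameters $y_i$ with controlled poles on $X$, to shift exponents, and a form $w$ that generates $\Omega^n$ at $x$, to turn functions into forms. The shift costs at most $nqH$, and the form costs $qH$. Lemma~\ref{lem:poles} divides these costs by $q$, so the final correction $(n+1)H$ depends on neither $q$ nor $B$.

\begin{proposition}\label{prop:charp}
Let $\operatorname{char}k=p>0$, let $H$ be a very ample Cartier divisor and $B$ an $\mathbb{R}$-divisor on $X$. For all $q=p^e$ with $e\gg0$, the bound depending only on $X$ and $H$,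
\[
h^0\bigl(K_X+\lceil B\rceil+(n+1)H\bigr)\ge q^{-n}h^0(qB).
\]
\end{proposition}

\begin{proof}
Choose a closed point $x\in U\setminus\operatorname{Supp}B$. By (S4) we may replace $H$ by a hyperplane section not containing $x$. Then $H\ge0$ and $1\in H^0(H)\subset\mathcal{O}_x$. The functions in $H^0(H)$ embed $X\setminus H$ in an affine space, so their differentials span the cotangent space at $x$. Subtracting constants, we find $y_1,\dots,y_n\in H^0(H)$ that are regular parameters at $x$. By Serre's theorem there is $j_0$, depending only on $X$ and the class of $H$, such that $\mathcal{O}_X(K_X+jH)$ is globally generated for $j\ge j_0$. Let $q\ge j_0$. A global section that generates the stalk at $x$ is a form $w\in\Omega(qH)$ with $w=u\,dy$, $u\in\mathcal{O}_x^*$, because $x\notin H$.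

Put $E=B+(n+1)H$. Since $x$ lies in neither $\operatorname{Supp}B$ nor $H$, we have $V=H^0(qB)\subset\mathcal{O}_x$, and $\Omega(\lceil E\rceil)=V'dy$ for a subspace $V'\subset\mathcal{O}_x$ of dimension $h^0(K_X+\lceil B\rceil+(n+1)H)$. Let $0\ne f\in V$ and write $\nu(f)=qc+r$ with $c\in\mathbb{N}^n$ and $r\in\{0,\dots,q-1\}^n$. Put $b=(q-1)\mathbf{1}-r\in\mathbb{N}^n$ and $\eta=fy^bw$. Since $|b|\le nq$ and $H\ge0$,
\[
\eta\in\Omega(qB+|b|H+qH)\subset\Omega(qE).
\]
By Lemma~\ref{lem:poles}, $T(\eta)=f'dy$ with $f'\in V'$. Since $\nu(fy^bu)=qc+r+b=qc+(q-1)\mathbf{1}$, Lemma~\ref{lem:leading}(b) gives $f'\ne0$ and $\nu(f')=c$. So $\nu(V'\setminus0)$ contains the image of $\nu(V\setminus0)$ under $qc+r\mapsto c$, a map whose fibers have at most $q^n$ elements. By Lemma~\ref{lem:leading}(a), $\dim V'\ge q^{-n}\dim V$.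
\end{proof}

The number $n+1$ cannot be lowered: for $X=\mathbb{P}^n$, $B=0$ and a hyperplane $H$ we have $h^0(K_X+nH)=0$ and $h^0(qB)=1$.

\section{Reduction to positive characteristic}\label{sec:zero}

In characteristic $0$ we spread the variety out over a finitely generated ring and apply Proposition~\ref{prop:charp} to a fiber over a finite field. The numbers $h^0$ may jump on that fiber. On the left-hand side there is a single sheaf, and shrinking the base prevents the jump. On the right-hand side there are infinitely many sheaves, so one shrinking does not suffice, but there the jumps go in the favorable direction.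

\begin{proposition}\label{prop:char0}
Let $\operatorname{char}k=0$. Let $Y$ be a smooth projective variety of dimension $n$ over $k$, let $M$ be an integral divisor and $H$ a very ample divisor on $Y$. Then
\[
h^0(K_Y+M+(n+1)H)\ge\liminf_{q\to\infty}q^{-n}h^0(qM).
\]
\end{proposition}

\begin{proof}
By spreading out \cite{EGA} there are a finitely generated $\mathbb{Z}$-subalgebra $R\subset k$, a smooth projective morphism $\mathcal{Y}\to\operatorname{Spec}R$ with geometrically integral fibers of dimension $n$, and line bundles $\mathcal{M},\mathcal{H}$ on $\mathcal{Y}$, such that $\mathcal{H}$ is the pullback of $\mathcal{O}(1)$ under a closed immersion $\mathcal{Y}\hookrightarrow\mathbb{P}^N_R$ and base change to $k$ gives $(Y,\mathcal{O}_Y(M),\mathcal{O}_Y(H))$. For a line bundle $\mathcal{L}$ on $\mathcal{Y}$, the function $s\mapsto h^0(\mathcal{Y}_s,\mathcal{L}_s)$ on $\operatorname{Spec}R$ is upper semicontinuous. Hence its minimum is the value at the generic point, and it is attained on a dense open set. By flat base change, $h^0$ does not change under extension of the ground field,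 so this minimum is $h^0(Y,\mathcal{L}_k)$.

Let $\mathcal{N}=\omega_{\mathcal{Y}/R}\otimes\mathcal{M}\otimes\mathcal{H}^{n+1}$, where $\omega_{\mathcal{Y}/R}=\Omega^n_{\mathcal{Y}/R}$ restricts to the canonical bundle of each fiber. After inverting one nonzero element of $R$, we have $h^0(\mathcal{Y}_s,\mathcal{N}_s)=h^0(K_Y+M+(n+1)H)$ for all $s$. Let $s$ be a closed point. A field that is finitely generated as a ring is finite, so the residue field of $s$ is finite, of characteristic $p$ say. The geometric fiber $Y_{\bar s}$ is a smooth projective variety over $\overline{\mathbb{F}}_p$ on which $\mathcal{H}_{\bar s}$ is very ample. Proposition~\ref{prop:charp} on $Y_{\bar s}$ and semicontinuity for $\mathcal{M}^q$ give, for $q=p^e$ with $e\gg0$,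
\[
h^0(K_Y+M+(n+1)H)=h^0(Y_{\bar s},\mathcal{N}_{\bar s})\ge q^{-n}h^0(Y_{\bar s},\mathcal{M}_{\bar s}^q)\ge q^{-n}h^0(qM).
\]
Now let $e\to\infty$.
\end{proof}

\section{Proof of Theorem~\ref{thm:uniform}(ii)}\label{sec:upper}

Two gaps separate Propositions~\ref{prop:charp} and~\ref{prop:char0} from part (ii). They see only the multiples $q=p^e$, whereas the volume is a $\limsup$, which may a priori be realized along other multiples. And they will be applied to a divisor $N$ close to $mD$, whereas (ii) involves the volume of a divisor close to $\frac1mN$. Proposition~\ref{prop:lower} closes both gaps: one multiple $\frac jmN$ with many sections produces many sections of all large multiples of $N+2H$. The price is a second factor $n!$.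

\begin{lemma}\label{lem:liminf}
Let $N$ be an $\mathbb{R}$-divisor and $H$ an effective very ample Cartier divisor on $X$, and let $m\ge1$ be an integer. Then
\[
\liminf_{q\to\infty}\frac{h^0(q(N+2H))}{q^n}\ge\frac{m^n}{(n!)^2}\operatorname{vol}\bigl(\tfrac1mN\bigr),
\]
where $q$ runs through all positive integers.
\end{lemma}

\begin{proof}
We may assume $\operatorname{vol}(\frac1mN)>0$. Let $0<\theta<\operatorname{vol}(\frac1mN)$, and fix $j\ge m$ with $n!\,h^0(\frac jmN)\ge\theta j^n$. For $q\ge1$ put $i=\lfloor qm/j\rfloor$, so $i\le q$, and $c=q-\frac{ij}m=\frac jm(\frac{qm}j-i)\in[0,\frac jm)$. Then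
\[
q(N+2H)=i\bigl(\tfrac jmN+H\bigr)+\bigl(cN+(2q-i)H\bigr).
\]
Write $N=N^+-N^-$ with $N^\pm\ge0$ and put $N'=\lceil\frac jmN^-\rceil$. This divisor does not depend on $q$, and $cN\ge-N'$. Since $2q-i\ge q$ and $H\ge0$, the remainder satisfies $cN+(2q-i)H\ge qH-N'$, and $H^0(qH-N')\ne0$ for $q\gg0$ by Serre's theorem. By (S1) and (S3), $h^0(q(N+2H))\ge h^0(i(\frac jmN+H))$ for $q\gg0$. As $q\to\infty$ we have $i\to\infty$ and $i/q\to m/j$, so Proposition~\ref{prop:lower} with $B=\frac jmN$ gives
\[
\liminf_{q\to\infty}\frac{h^0(q(N+2H))}{q^n}\ge\Bigl(\frac mj\Bigr)^n\frac{h^0(\frac jmN)}{n!}\ge\frac{m^n\theta}{(n!)^2}.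
\]
Let $\theta$ tend to $\operatorname{vol}(\frac1mN)$.
\end{proof}

Proposition~\ref{prop:char0} concerns smooth varieties, so in characteristic $0$ we work on a resolution and must move sections up and down. Let $\mu\colon Y\to X$ be a birational morphism from a smooth projective variety, and identify the function fields. The local ring of $X$ at a prime divisor is a discrete valuation ring and $Y$ is proper, so $\mu^{-1}$ is defined on an open set $X_0$ whose complement has codimension at least $2$, and $\mu$ is an isomorphism over $X_0$. The pushforward $\mu_*$ sends the strict transform of a prime divisor $\Gamma$ to $\Gamma$ and the other prime divisors of $Y$ to $0$. Hence $\mu_*$ preserves inequalities, commutes with $\lceil\cdot\rceil$ and with taking divisors of functions and of top forms, and $\mu_*\mu^*E=E$ for $\mathbb{R}$-Cartier $E$.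

\begin{lemma}\label{lem:updown}
If $E$ is an $\mathbb{R}$-Cartier $\mathbb{R}$-divisor on $X$ and $F$ is an $\mathbb{R}$-divisor on $Y$, then $H^0(X,E)\subset H^0(Y,\mu^*E)$ and $H^0(Y,F)\subset H^0(X,\mu_*F)$.
\end{lemma}

\begin{proof}
For the second inclusion apply $\mu_*$ to $\operatorname{div}_Yf+F\ge0$. For the first it suffices to show that $E'\ge0$ implies $\mu^*E'\ge0$ for $\mathbb{R}$-Cartier $E'$, and to take $E'=\operatorname{div}_Xf+E$. Write $E'$ as a real combination of Cartier divisors $C_1,\dots,C_s$. The effective divisors in the real span of the $C_i$ form a rational polyhedral cone, which is generated by finitely many effective Cartier divisors. On a normal variety the local equations of these are regular functions, so their pullbacks are effective.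
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:uniform}(ii)]
Choose an effective very ample Cartier divisor $P\ge A$, and let $S$ be the reduced support of $D$, so that $\lceil mD\rceil\le\lfloor mD\rfloor+S$ for all $m$. Let $0<t\le\frac1m$ and $B=mD+P$. Then $tA\le tP\le\frac1mP$, so $D+tA\le\frac1mB$ and $\operatorname{vol}(D+tA)\le v:=\operatorname{vol}(\frac1mB)$. We will find a Weil divisor $W$ on $X$, independent of $m$ and $t$, with
\begin{equation}\label{eq:goal}
h^0(\lceil mD\rceil+W)\ge m^nv/(n!)^2.
\end{equation}
Then any ample Cartier divisor $A'\ge W+S$, which exists by Lemma~\ref{lem:dominate}, satisfies $\lfloor mD\rfloor+A'\ge\lceil mD\rceil+W$, and (ii) follows by (S1).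

\emph{Characteristic $p>0$.} Fix an effective very ample Cartier divisor $H$ on $X$. Apply Proposition~\ref{prop:charp} to $B+2H$, whose round-up is $\lceil mD\rceil+P+2H$, let $e\to\infty$, and then apply Lemma~\ref{lem:liminf} with $N=B$:
\[
h^0\bigl(K_X+\lceil mD\rceil+P+(n+3)H\bigr)\ge\liminf_{q\to\infty}\frac{h^0(q(B+2H))}{q^n}\ge\frac{m^nv}{(n!)^2}.
\]
This is \eqref{eq:goal} with $W=K_X+P+(n+3)H$.

\emph{Characteristic $0$.} By Hironaka's theorem there is a resolution $\mu\colon Y\to X$ with $Y$ smooth and projective. Fix an effective very ample divisor $H$ on $Y$ and a canonical divisor $K_Y$, and put $K_X=\mu_*K_Y$. Proposition~\ref{prop:char0} needs an integral divisor, so let $L=\lceil\mu^*B\rceil$. By Lemma~\ref{lem:updown} and (S1), $h^0(X,\frac jmB)\le h^0(Y,\frac jm\mu^*B)\le h^0(Y,\frac jmL)$ for all $j$, so $v\le\operatorname{vol}(\frac1mL)$. Proposition~\ref{prop:char0} with $M=L+2H$ and Lemma~\ref{lem:liminf} on $Y$ with $N=L$ give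
\[
h^0\bigl(Y,K_Y+L+(n+3)H\bigr)\ge\liminf_{q\to\infty}\frac{h^0(Y,q(L+2H))}{q^n}\ge\frac{m^nv}{(n!)^2}.
\]
We have $\mu_*L=\lceil\mu_*\mu^*B\rceil=\lceil mD\rceil+P$. So by Lemma~\ref{lem:updown} the left-hand side is at most $h^0(X,K_X+\lceil mD\rceil+P+(n+3)\mu_*H)$. This is \eqref{eq:goal} with $W=K_X+P+(n+3)\mu_*H$.
\end{proof}

This completes the proofs of Theorems~\ref{thm:uniform} and~\ref{thm:main} and of Proposition~\ref{prop:rates}.

\begin{remark}
The hypothesis that $D$ is $\mathbb{R}$-Cartier enters the proof of Theorem~\ref{thm:uniform} only through the pullback $\mu^*B$. Normality lets us test regularity of functions and forms along prime divisors, all of which meet the smooth locus. That $k$ is algebraically closed is used for the expansions in $k[[y]]$, in Lemma~\ref{lem:degree}, and in Lemma~\ref{lem:hopf}; the latter fails over $\mathbb{R}$ for $V=R=K=\mathbb{C}$, where $\dim W=2<3$.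
\end{remark}

\section{The sharp inequalities}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Part (1) is Proposition~\ref{prop:lower} with $B=L$, since a $\limsup$ is at least the $\liminf$. For (2) we use that $n!\,h^0(qL)/q^n$ converges to $\operatorname{vol}(L)$ as $q\to\infty$ \cite{La,LM}. With this fact Lemma~\ref{lem:liminf} is not needed, and (2) is Proposition~\ref{prop:char0} with $M=L$.

In (1) equality holds for $X=\mathbb{P}^n$, $L=0$ and a hyperplane $H$, where both sides are $1$, and for $X=\mathbb{P}^1$, $\deg L=d\ge0$ and a point $H$, where both sides are $d+1$. In (2) take $X=\mathbb{P}^n$, a hyperplane $H$ and $L=dH$ with $d\ge1$. Then $K_X+L+(n+1)H\sim dH$, and the inequality reads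
\[
d^n\le n!\binom{n+d}{n}=(d+1)(d+2)\cdots(d+n).
\]
The ratio of the two sides tends to $1$ as $d\to\infty$, so $n!$ cannot be replaced by a smaller constant.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BK} Brion--Kumar, \emph{Frobenius Splitting Methods}, \S1.3.

\bibitem{Ca} P.~Cartier, 1957.

\bibitem{EGA} EGA IV, \S\S8, 9.

\bibitem{GH} Griffiths--Harris, p.~173.

\bibitem{Ha} Hartshorne, Ex.~I.7.8.

\bibitem{JW} Chen Jiang and Long Wang, \emph{On numerical dimensions of Calabi--Yau varieties}, arXiv:2208.00654 (2022).

\bibitem{La} Lazarsfeld, \emph{Positivity II}, Ex.~11.4.7.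

\bibitem{LM} Lazarsfeld--Musta\c{t}\u{a}, \emph{Convex bodies associated to linear series}, Ann. Sci. \'ENS 2009.

\end{thebibliography}
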